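# Lightface Galvin–Prikry theorems and Ramsey absoluteness

## 1. Infinite sets as increasing functions: homogeneity and restriction

Write $[\omega]^\omega$ for the set of infinite subsets of $\omega$. We identify an infinite set with its increasing enumeration, so an element of $[\omega]^\omega$ is also a strictly increasing function $\omega\to\omega$.

**Composition.** For $f,g\in[\omega]^\omega$, $f\circ g$ is the composition of the two functions. As a set, it is the infinite subset of $f$ whose $i$-th element is the $g(i)$-th element of $f$. As $g$ varies, $f\circ g$ runs through all infinite subsets of $f$. For example, if $f(i)=2i$ and $g(i)=3i$, then $f\circ g$ is the set of multiples of $6$.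

**Homogeneous sets.** Let $B\subseteq[\omega]^\omega$. An element $h\in[\omega]^\omega$ is homogeneous for $B$ if either $h\circ g\in B$ for all $g\in[\omega]^\omega$, or $h\circ g\notin B$ for all $g\in[\omega]^\omega$. The collection of sets homogeneous for $B$ is $\mathrm{HS}(B)$. For example, let $B=\{x:x(0)\text{ is even}\}$. The set of even numbers is homogeneous (all its infinite subsets are in $B$), and so is the set of odd numbers (none is). The set $\omega$ itself is not.

**Restriction.** For $f\in[\omega]^\omega$ let $B_f=\{g\in[\omega]^\omega:f\circ g\in B\}$. So $h\in\mathrm{HS}(B_f)$ says that $f\circ h$ is a homogeneous set for $B$ which lies inside $f$. For the same $B$: if $f(i)=2i+1$ then $B_f=\emptyset$ and every $h$ is homogeneous for it; if $f(i)=i^2$ then $B_f=B$.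

## 2. Lightface schemas and the systems around them

We work in second order arithmetic: number variables, and set variables ranging over subsets of $\omega$. Pairing $\langle\cdot,\cdot\rangle$ is a bijection with $\beta\le\langle n,\beta\rangle$. For a set $X$, $X{\restriction}m$ is its characteristic string of length $m$; for two sets, $X{\restriction}p=X'{\restriction}p$ means agreement below $p$. For a function $x$, $\bar x(m)=\langle x(0),\dots,x(m-1)\rangle$. "Simpson" means the book *Subsystems of Second Order Arithmetic*. The metatheory is ZFC.

**$\omega$-models and $\mathsf{ACA}_0$.** $\mathsf{ACA}_0$ has comprehension for arithmetical formulas (no set quantifiers, set parameters allowed). An $\omega$-model is given by a collection $M$ of subsets of $\omega$, with the true natural numbers. It satisfies $\mathsf{ACA}_0$ iff $M$ is closed under $\oplus$, under $\le_T$ and under the Turing jump. Arithmetical formulas are absolute: for parameters in $M$ they are true in $M$ iff they are true. For example, for a set $Z$ the sets arithmetical in $Z$ form an $\omega$-model of $\mathsf{ACA}_0$.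

**Lightface formulas.** A lightface $\Sigma^0_n$ formula $\varphi(x)$ has $x$ as its only free variable: no number or set parameters. For example, "$x(0)\in\emptyset'$" is lightface $\Sigma^0_1$, while "$x(0)\in A$" with a set parameter $A$ is not lightface. A lightface $\Delta^0_n$ set is given by a pair: a lightface $\Sigma^0_n$ formula $\varphi(x)$ and a lightface $\Pi^0_n$ formula $\psi(x)$, both with $x$ as their only free variable, with $\forall x\,(\varphi(x)\leftrightarrow\psi(x))$. For example, $\{x:x(x(0))\text{ is even}\}$ is lightface $\Delta^0_1$: take "there is $y=x(x(0))$ which is even" and "every $y=x(x(0))$ is even".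

**The schemas $\Sigma^0_n$-$\mathsf{RT}$ and $\Delta^0_n$-$\mathsf{RT}$** ($n\ge1$). The lightface $\Sigma^0_n$ Galvin–Prikry theorem, $\Sigma^0_n$-$\mathsf{RT}$, consists of
$$\exists h\,\forall g\,\varphi(h\circ g)\ \lor\ \exists h\,\forall g\,\neg\varphi(h\circ g)\tag{1}$$
for all lightface $\Sigma^0_n$ formulas $\varphi(x)$, where $h,g$ range over $[\omega]^\omega$. In $\Delta^0_n$-$\mathsf{RT}$ the instance for a pair $(\varphi,\psi)$ is (1), assumed under the hypothesis $\forall x(\varphi(x)\leftrightarrow\psi(x))$. For example, the instance for "$x(0)\in\emptyset'$" is witnessed by any infinite subset of $\emptyset'$. When we allow set parameters in $\varphi$, we say "with parameters".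

**Ramsey absoluteness.** For $\Gamma=\Sigma^0_n$, the schema $\mathsf{RA}(\Gamma)$ consists of the sentences
$$\bigl(\exists h\forall g\,\varphi(h\circ g)\lor\exists h\forall g\,\neg\varphi(h\circ g)\bigr)\rightarrow\forall f\bigl(\exists h\forall g\,\varphi(f\circ h\circ g)\lor\exists h\forall g\,\neg\varphi(f\circ h\circ g)\bigr)\tag{2}$$
where $\varphi$ ranges over the lightface $\Gamma$ formulas whose only free variable is $x$, and $f,h,g$ range over $[\omega]^\omega$. The only added parameter is $f$. For $\Gamma=\Delta^0_n$ one uses pairs $(\varphi,\psi)$ as above and adds the hypothesis $\forall x(\varphi(x)\leftrightarrow\psi(x))$. Informally: for every lightface $\Gamma$ set $B$, if $\mathrm{HS}(B)\ne\emptyset$ then $\mathrm{HS}(B_f)\neq\emptyset$ for every $f$. For example, if $\varphi(x)$ is "$x(0)$ is even", then (2) holds: given $f$, one of $\{i:f(i)\text{ even}\}$, $\{i:f(i)\text{ odd}\}$ is infinite and is the required $h$.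

**Transfinite recursion.** $\mathrm{WO}(\prec)$ says that $\prec$ is a strict linear order on its domain $D$ without infinite descending sequence. Put
$$Y^{\prec\beta}=\{\langle m,\gamma\rangle\in Y:\gamma\prec\beta\}.$$
$\mathsf{ATR}_0$ is $\mathsf{ACA}_0$ plus: for every well-order $(D,\prec)$, given as a set, and every arithmetical $\theta$, a set $Y$ exists with $\langle n,\beta\rangle\in Y\leftrightarrow\beta\in D\wedge\theta(n,\beta,Y^{\prec\beta},A)$ for all $n,\beta$. The set $\{n:\langle n,\beta\rangle\in Y\}$ is column $\beta$ of $Y$; the recursion defines it from the earlier columns.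

**The schema $\mathsf{ATR}^{\mathrm{lf}}$.** Here only the order is parameter-free: for every primitive recursive (parameter-free) strict linear order $(D,\prec)$ and every arithmetical $\theta(n,\beta,Y,A)$ with only the displayed free variables,
$$\mathrm{WO}(\prec)\to\forall A\,\exists Y\,\forall n,\beta\,\bigl[\langle n,\beta\rangle\in Y\leftrightarrow\beta\in D\wedge\theta(n,\beta,Y^{\prec\beta},A)\bigr].$$
For example, let $\theta$ say $n\in(Y^{\prec\beta}\oplus A)'$. With $D=\{0\}$ and the empty order, $Y$ is essentially $A'$. With $(D,\prec)=(\omega,<)$, $Y$ computes every finite jump $A^{(k)}$.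

**Two stronger axioms.** $\Pi^1_1$-$\mathsf{CA}_0$ is $\mathsf{ACA}_0$ plus comprehension for $\Pi^1_1$ formulas with parameters; for example, it gives the set of all $e$ such that the $e$-th recursive linear order is a well-order. $\Pi^1_\infty$-$\mathsf{TI}$ is the schema of transfinite induction along every well-order for every formula of the language.

## 3. Does lightface Galvin–Prikry imply Ramsey absoluteness?

The schema $\Sigma^0_n$-$\mathsf{RT}$ supplies, for each parameter-free $B$, a homogeneous set somewhere. $\mathsf{RA}(\Sigma^0_n)$ says that if $B$ has a homogeneous set somewhere, it has one inside every infinite set $f$. The question, from Alberto Marcone and Gian Marco Osso, "The Galvin-Prikry Theorem in the Weihrauch lattice", arXiv:2410.06928 (2024), is: does $\mathsf{ACA}_0+\Sigma^0_n$-$\mathsf{RT}$ prove $\mathsf{RA}(\Sigma^0_n)$, and does $\mathsf{ACA}_0+\Delta^0_n$-$\mathsf{RT}$ prove $\mathsf{RA}(\Delta^0_n)$? The answer is no for every $n\ge1$, in both cases. These are the statements we shall prove.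

**Theorem 1.** There is a single lightface $\Delta^0_1$ set $B$ (provably so in $\mathsf{ACA}_0$), with a primitive recursive element in $\mathrm{HS}(B)$, and a single $\omega$-model $M$ of $\mathsf{ACA}_0$ such that

* $M$ satisfies lightface $\Sigma^0_n$-$\mathsf{RT}$ and $\Delta^0_n$-$\mathsf{RT}$ for all $n$ simultaneously;
* for some $f\in M$, $M\models\mathrm{HS}(B_f)=\emptyset$.

Hence for all $n\ge1$, $\mathsf{ACA}_0+\Sigma^0_n$-$\mathsf{RT}\nvdash\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{ACA}_0+\Delta^0_n$-$\mathsf{RT}\nvdash\mathsf{RA}(\Delta^0_n)$. Indeed $\mathsf{ACA}_0+\bigcup_k\Sigma^0_k$-$\mathsf{RT}\nvdash\mathsf{RA}(\Delta^0_1)$.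

**Theorem 2.** Over $\mathsf{ACA}_0$:

* (a) $\mathsf{RA}(\Delta^0_1)\leftrightarrow\mathsf{ATR}^{\mathrm{lf}}$;
* (b) $\mathsf{RA}(\Sigma^0_1)\leftrightarrow\mathsf{ATR}_0$;
* (c) for each $n\ge2$, $\mathsf{RA}(\Delta^0_n)\leftrightarrow\mathsf{RA}(\Sigma^0_n)\leftrightarrow\Pi^1_1\text{-}\mathsf{CA}_0$.

In particular $\mathsf{RA}(\Gamma)$ implies lightface $\Gamma$-$\mathsf{RT}$ in each case, and by Theorem 1 the reverse implication fails in each case.

**Theorem 3.** In the presence of lightface $\Sigma^0_k$-$\mathsf{RT}$ for all $k$: $\mathsf{ACA}_0+\mathsf{RA}(\Delta^0_1)$ does not prove $\mathsf{RA}(\Sigma^0_1)$; and $\mathsf{ATR}_0$ plus full transfinite induction $\Pi^1_\infty$-$\mathsf{TI}$ (so with $\mathsf{RA}(\Sigma^0_1)$) does not prove $\mathsf{RA}(\Delta^0_2)$.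

## 4. Bounded reading, definable restrictions, sparse intersections

Before building anything, let us see which $B$ and which $f$ cannot give a counterexample.

*Sets that read one entry.* Let $x\in B\leftrightarrow x(0)\in R$ with $R$ arithmetical. Given $f$, one of $\{i:f(i)\in R\}$ and $\{i:f(i)\notin R\}$ is infinite. Arithmetical comprehension gives both sets, and an infinite one is homogeneous for $B_f$.

*Sets that read $k$ entries, $k$ fixed.* Let $x\in B\leftrightarrow(x(0),\dots,x(k-1))\in R$ with $R$ arithmetical. Given $f$, color $i_0<\dots<i_{k-1}$ according to whether $(f(i_0),\dots,f(i_{k-1}))\in R$. A homogeneous set for this coloring is homogeneous for $B_f$. Ramsey's theorem for exponent $k$ and two colors is provable in $\mathsf{ACA}_0$ for each fixed $k$. So $\mathsf{ACA}_0$ alone proves these instances of absoluteness. A counterexample must read a number of entries that is not bounded in advance.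

*Definable $f$.* Suppose $f$ has a parameter-free arithmetical definition. Then $\varphi(f\circ x)$ is equivalent to a lightface $\Sigma^0_k$ formula in $x$ for some $k$, and $\Sigma^0_k$-$\mathsf{RT}$ gives an element of $\mathrm{HS}(B_f)$. So if all lightface arithmetical instances are to hold, the $f$ of a counterexample is not arithmetically definable.

*A direct attempt at a positive answer.* Take $h\in\mathrm{HS}(B)$, and let $f$ be given. If $\mathrm{ran}\,h\cap\mathrm{ran}\,f$ is infinite, let $k$ enumerate $\{i:f(i)\in\mathrm{ran}\,h\}$. Each $f\circ k\circ g$ is an infinite subset of $h$, so it has the form $h\circ g'$, and therefore $k\in\mathrm{HS}(B_f)$. The argument stops exactly when the intersection is finite, and the schema gives no control over where $h$ lies. Our coding will exploit this: there will be an infinite set $a$, trivially homogeneous for $B$, and infinite sets $f_A$, each of which meets $a$ in at most one point.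

## 5. Sets of strings, and one Turing jump inside a homogeneous set

**Coding conventions.** Fix the length-lexicographic bijection $\omega\leftrightarrow2^{<\omega}$, so longer strings have larger codes. For $x\in[\omega]^\omega$ let $\sigma^x_i$ be the string coded by $x(i)$. Two strings are comparable if one extends the other. We use three facts.

* (F1) If $\sigma^x_0,\dots,\sigma^x_m$ are pairwise comparable, their lengths are strictly increasing, so $|\sigma^x_i|\ge i$ for $i\le m$. Indeed the strings are distinct, distinct comparable strings have different lengths, and longer strings have larger codes.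
* (F2) For a set $A$ let $f_A(i)=\mathrm{code}(A{\restriction}i)$. Then $f_A\in[\omega]^\omega$, and $x=f_A\circ g$ has $\sigma^x_i=A{\restriction}g(i)$, a string of length $g(i)$.
* (F3) $a(i)=\mathrm{code}(0^i1)$ is strictly increasing and primitive recursive, and codes pairwise incomparable strings.

The strings in $f_A$ are pairwise comparable and those in $a$ are pairwise incomparable, so $a$ and $f_A$ have at most one common element. If membership in $B$ requires $\sigma_0,\sigma_1$ to be comparable, then $a\circ g\notin B$ for all $g$, so $a\in\mathrm{HS}(B)$. Meanwhile the sets inside $f_A$ still see all of $A$, although $B$ is parameter-free.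

*One jump, by hand.* For a string $\sigma$ let $K(\sigma)$ be the set of $n$ such that the $n$-th oracle machine on input $n$ with oracle $\sigma$ halts within $|\sigma|$ steps, querying only bits below $|\sigma|$. Let $x\in B_1$ iff $\sigma_0,\sigma_1$ are comparable and $K(\sigma_1){\restriction}p=K(\sigma_2){\restriction}p$, where $p=|\sigma_0|$. Let $h\in\mathrm{HS}((B_1)_{f_A})$ and $H=\mathrm{ran}\,h$. An infinite subset of $H$ that starts $p<u<v$ is in $(B_1)_{f_A}$ iff $K(A{\restriction}u){\restriction}p=K(A{\restriction}v){\restriction}p$. If no subset were in, then with $p=h(0)$ the sets $K(A{\restriction}u){\restriction}p$ for $u=h(1),\dots,h(2^p+1)$ would be $2^p+1$ distinct subsets of $p$, which is impossible. So all subsets are in: for $p\in H$, $K(A{\restriction}u){\restriction}p$ does not depend on $u\in H$, $u>p$. As $u$ grows, $K(A{\restriction}u)$ increases to $A'$. Hence $A'{\restriction}p=K(A{\restriction}u){\restriction}p$ for any $u>p$ in $H$, and $A'\le_T h\oplus A$.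

So a homogeneous set inside $f_A$ carries information. But $B_1$ reads three entries, and by Section 4 $\mathsf{ACA}_0$ is not troubled by it. The same holds for any version that reads a fixed number of strings. To defeat a model of $\mathsf{ACA}_0$ we want all finite jumps of $A$ at once, and for this the number of strings read must depend on $p=|\sigma_0|$.

*What changes for the second jump.* To approximate $A''$ below $p$ we run machines for $|\sigma_1|$ steps, with an oracle that approximates $A'$; and for that approximation we use a later string $\sigma_2$. In general, the first string of a block drives the last jump and reads as oracle what the remaining strings produced. Such approximations are not monotone in the strings, so convergence is no longer automatic. The way around this is to let homogeneity force agreement, and then to check that the agreed values satisfy the recursion equation themselves.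

## 6. Iterated approximations along a linear order

Fix a primitive recursive strict linear order $(D,\prec)$ and a primitive recursive relation $\eta_0(n,\beta,m,\tau,\sigma)$; it will be applied to strings $\tau,\sigma$ of length $m$. The target is a set $Y$ with
$$\langle n,\beta\rangle\in Y\iff\beta\in D\wedge\exists m\,\eta_0\bigl(n,\beta,m,Y^{\prec\beta}{\restriction}m,A{\restriction}m\bigr)\quad\text{for all }n,\beta.\tag{3}$$

**The sets $E^s$.** For a finite sequence $s$ of strings define $E^{\emptyset}=\emptyset$ and
$$E^{(\sigma)^\frown s}=\bigl\{\langle n,\beta\rangle:\beta\in D\wedge\exists m\le|\sigma|\ \eta_0\bigl(n,\beta,m,(E^s)^{\prec\beta}{\restriction}m,\sigma{\restriction}m\bigr)\bigr\}.\tag{4}$$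
Only the part of $E^s$ below $|\sigma|$ matters in (4). Hence $z\in E^s$ is primitive recursive in $z,s$: go through $s=(\sigma_0,\dots,\sigma_{N-1})$ from the right, computing a finite part below $|\sigma_{N-1}|$, then one below $|\sigma_{N-2}|$, and so on. For example, with $D=\{0\}$ and $\eta_0$ the jump matrix "the $n$-th machine on input $n$ with oracle $\tau\oplus\sigma$ halts within $m$ steps, querying only bits where $\tau,\sigma$ are defined", $E^{(\sigma)}$ is an approximation to the jump, in column $0$, computed from $\sigma$ alone, in the spirit of $K(\sigma)$.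

**$p$-long sequences.** The sequence $s=(\sigma_0,\dots,\sigma_{N-1})$ is $p$-long if there are no $\gamma_0\succ\gamma_1\succ\dots\succ\gamma_N$ in $D$ with $\gamma_0<p$ and $\gamma_r<|\sigma_{r-1}|$ for $1\le r\le N$. This is a primitive recursive property. If $s$ is $p$-long then so is every extension of $s$ (an obstruction for the extension, cut after $\gamma_N$, is an obstruction for $s$), and $p'$-long implies $p$-long for $p\le p'$.

For example, for $(\omega,<)$ every sequence of length $N\ge p$ is $p$-long, since $\gamma_0<p$ leaves no room for $N+1$ descending values. If all strings have length at least $p$, no sequence of length $N<p$ is $p$-long, as $\gamma_r=p-1-r$ shows. So there "$p$-long" just means "at least $p$ strings". For $D=\{0\}$ and $p\ge1$, one string is enough and none is not.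

**Lemma 1 (stability).** If $s$ is $p$-long and $s'$ extends $s$, then $E^s{\restriction}p=E^{s'}{\restriction}p$.

*Proof.* We show by induction on $N=|s|$: if $s'$ extends $s$ and $E^s,E^{s'}$ differ at $\langle n,\beta\rangle$ (so $\beta\in D$), then there are $\beta=\gamma_0\succ\dots\succ\gamma_N$ in $D$ with $\gamma_r<|\sigma_{r-1}|$ for $1\le r\le N$.

For $N=0$ take the sequence $(\beta)$. For $N>0$ let $t,t'$ be $s,s'$ without their common first string $\sigma_0$. By (4), a difference at $\langle n,\beta\rangle$ forces $(E^t)^{\prec\beta}{\restriction}m\ne(E^{t'})^{\prec\beta}{\restriction}m$ for some $m\le|\sigma_0|$. So $E^t,E^{t'}$ differ at some $\langle n',\gamma\rangle<|\sigma_0|$ with $\gamma\prec\beta$, and $\gamma\le\langle n',\gamma\rangle<|\sigma_0|$. The induction hypothesis for $t,t'$ gives $\gamma=\delta_0\succ\dots\succ\delta_{N-1}$ with $\delta_r<|\sigma_r|$ for $1\le r\le N-1$. Put $\gamma_0=\beta$ and $\gamma_r=\delta_{r-1}$ for $1\le r\le N$.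

Now if $E^s,E^{s'}$ differed at some $\langle n,\beta\rangle<p$, then $\beta<p$ and the descending sequence just found would contradict $p$-longness. $\square$

**Lemma 2.** If $\mathrm{WO}(\prec)$, then every infinite sequence $\sigma_0,\sigma_1,\dots$ of strings has a $p$-long initial segment, for every $p$. (Provable in $\mathsf{ACA}_0$.)

*Proof.* Otherwise, for every $N$ there are $\gamma_0\succ\dots\succ\gamma_N$ in $D$ with $\gamma_0<p$ and $\gamma_r<|\sigma_{r-1}|$. These sequences form an infinite tree in which the entries at each level are bounded. By bounded König's lemma it has a path, which is an infinite $\prec$-descending sequence. $\square$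

**The set $B=B^{\prec,\eta_0}$.** Let $x\in[\omega]^\omega$, $\sigma_i=\sigma_i^x$, $p=|\sigma_0|$. Let $s=(\sigma_1,\dots,\sigma_N)$ be the shortest $p$-long initial segment of $(\sigma_1,\sigma_2,\dots)$ and let $s^*$ be the shortest $p$-long initial segment of $(\sigma_{N+1},\sigma_{N+2},\dots)$. Put
$$x\in B\iff\sigma_0,\sigma_1\text{ are comparable and }E^s{\restriction}p=E^{s^*}{\restriction}p.$$
For example, for $(\omega,<)$ and $x=f_A\circ g$, all strings after $\sigma_0$ are longer than $p=g(0)$, so both blocks consist of exactly $p$ strings.

An initial segment of $x$ determines the answer if it has at least two entries and contains both blocks. Let $\varphi_B(x)$ be "some initial segment of $x$ determines acceptance", a $\Sigma^0_1$ formula, and let $\psi_B(x)$ be "no initial segment of $x$ determines rejection", a $\Pi^0_1$ formula. Both are parameter-free. By Lemma 2, $\mathrm{WO}(\prec)$ implies that both blocks always exist. So some initial segment determines the answer, longer ones determine the same answer, and $\forall x(\varphi_B(x)\leftrightarrow\psi_B(x))$, provably in $\mathsf{ACA}_0+\mathrm{WO}(\prec)$.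 Finally $a\in\mathrm{HS}(B)$, since by (F3) $a\circ g\notin B$ for all $g$.

## 7. Homogeneous sets inside $f_A$ solve the recursion

**Lemma 3 (in $\mathsf{ACA}_0+\mathrm{WO}(\prec)$).** Let $B=B^{\prec,\eta_0}$ and let $h$ be homogeneous for $B_{f_A}$. Then there is a set $Y$, $\Delta^0_1$ in $h\oplus A$, which satisfies (3).

*Proof.* Let $H=\mathrm{ran}\,h$. For an increasing tuple $u=(u_1<\dots<u_N)$ from $H$ write $E^u$ for $E^{(A\restriction u_1,\dots,A\restriction u_N)}$, and call $u$ $p$-long if this sequence of strings is. A shortest $p$-long tuple is a $p$-long tuple with no proper $p$-long initial segment. By (F2), the infinite subset $u_0<u_1<\cdots$ of $H$ gives, under $f_A$, the pairwise comparable strings $A{\restriction}u_i$, of length $u_i$. So only the block condition matters.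

**Step 1.** *We show that the homogeneous color is "in".* Suppose that $f_A\circ h\circ g\notin B$ for all $g$. Let $p=h(0)$. By Lemma 2, cut $h(1),h(2),\dots$ into consecutive shortest $p$-long blocks $s_0,s_1,\dots,s_{2^p}$. If the empty sequence is $p$-long, all blocks are empty; then the two blocks of $H$ itself are empty, their $E$-sets are both $\emptyset$, and $f_A\circ h\in B$, a contradiction. Otherwise the blocks are nonempty. For $i<j$ consider the subset of $H$ that consists of $p$, $s_i$, $s_j$ and all elements beyond $s_j$. Its first entry is $p$, and its first two blocks are $s_i$ and $s_j$, since neither has a proper $p$-long initial segment. The assumption gives $E^{s_i}{\restriction}p\ne E^{s_j}{\restriction}p$. So we have $2^p+1$ distinct subsets of $\{0,\dots,p-1\}$, a contradiction.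

**Step 2.** *We extract from $H$ one agreed value below each $p\in H$, and glue these values to a set $Y$.* Let $p\in H$ and let $s<s^*$ be shortest $p$-long tuples in $H\cap(p,\infty)$, where $s<s^*$ means that all entries of $s$ are below all entries of $s^*$. Apply Step 1 to the subset of $H$ consisting of $p$, $s$, $s^*$ and all elements beyond $s^*$ (if the tuples are empty there is nothing to show): $E^s{\restriction}p=E^{s^*}{\restriction}p$. Any two shortest $p$-long tuples in $H\cap(p,\infty)$ can be compared with a third one beyond both, which exists by Lemma 2. So $V_p:=E^s{\restriction}p$ is the same for all shortest $p$-long $s$ in $H\cap(p,\infty)$. Every $p$-long tuple extends a shortest one, so by Lemma 1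
$$E^s{\restriction}p=V_p\quad\text{for all }p\text{-long tuples }s\text{ in }H\cap(p,\infty).\tag{5}$$
Let $p<p'$ in $H$. A $p'$-long tuple in $H\cap(p',\infty)$ is also $p$-long and lies in $H\cap(p,\infty)$, so $V_{p'}{\restriction}p=V_p$. Let $Y=\bigcup_{p\in H}V_p$. Then $Y{\restriction}p=V_p$ for $p\in H$. To decide $z\in Y$, take $p\in H$ with $p>z$, search along $H\cap(p,\infty)$ for a $p$-long initial segment $s$, and ask whether $z\in E^s$. So $Y$ is $\Delta^0_1$ in $h\oplus A$.

**Step 3.** *We verify (3), by reading one element $u$ of $H$ as an outer computation over the agreed values.* Fix $\langle n,\beta\rangle$, some $p\in H$ with $p>\langle n,\beta\rangle$, and any $u\in H$ with $u>p$. By Lemma 2, and because $p$-longness passes to extensions, there is a finite initial segment $s'$ of $H\cap(u,\infty)$ such that $s'$ is $u$-long and $(u)^\frown s'$ is $p$-long. By (5) for $p$, $\langle n,\beta\rangle\in Y$ iff $\langle n,\beta\rangle\in E^{(u)^\frown s'}$. By (4) this holds iff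
$$\beta\in D\wedge\exists m\le u\ \eta_0\bigl(n,\beta,m,(E^{s'})^{\prec\beta}{\restriction}m,A{\restriction}m\bigr).$$
By (5) for $u$, $E^{s'}{\restriction}u=V_u=Y{\restriction}u$. So
$$\langle n,\beta\rangle\in Y\iff\beta\in D\wedge\exists m\le u\ \eta_0\bigl(n,\beta,m,Y^{\prec\beta}{\restriction}m,A{\restriction}m\bigr).$$
This holds for arbitrarily large $u$, and the left side does not depend on $u$. So (3) follows. $\square$

## 8. The sets arithmetical in $Z$: proof of Theorem 1

**Step 1.** *We choose $B$ so that homogeneous sets inside $f_A$ lie beyond every finite jump of $A$.* Let $(D,\prec)=(\omega,<)$, and let $\eta_0(n,\beta,m,\tau,\sigma)$ be the jump matrix of Section 6: the $n$-th oracle machine on input $n$ with oracle $\tau\oplus\sigma$ halts within $m$ steps, querying only bits where $\tau,\sigma$ are defined. Let $B=B^{<,\eta_0}$. Since $\mathsf{ACA}_0$ proves $\mathrm{WO}(<)$, $B$ is lightface $\Delta^0_1$ provably in $\mathsf{ACA}_0$, and $a\in\mathrm{HS}(B)$ is primitive recursive. For this $\eta_0$, (3) says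
$$\{n:\langle n,\beta\rangle\in Y\}=(Y^{<\beta}\oplus A)'\quad\text{for all }\beta.$$
Column $0$ computes $A'$, and column $\beta+1$ computes the jump of column $\beta$. So $Y$ computes $A^{(k)}$ for every $k$. If $Y$ were arithmetical in $A$, say $Y\le_TA^{(j)}$, then $A^{(j+1)}\le_TY\le_TA^{(j)}$, a contradiction. Since $Y\le_Th\oplus A$ in Lemma 3, we obtain:
$$\text{for every }A,\text{ no }h\in\mathrm{HS}(B_{f_A})\text{ is arithmetical in }A.\tag{6}$$
Lemma 3 is proved in $\mathsf{ACA}_0$, so it holds inside any $\omega$-model $M$ of $\mathsf{ACA}_0$. If $h\in M$ is homogeneous for $B_{f_A}$ in the sense of $M$, then the set $Y\in M$ satisfies (3), which is arithmetical and hence true, and $Y\le_Th\oplus A$. So (6) also applies to such $h$: it is not arithmetical in $A$.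

**Step 2.** *We build a model that contains a homogeneous set for every lightface arithmetical set.* There are countably many parameter-free arithmetical formulas $\varphi(x)$. Each defines a Borel set $\{x\in[\omega]^\omega:\varphi(x)\}$, so by the Galvin–Prikry theorem (Galvin–Prikry, *J. Symbolic Logic* 38 (1973)) there is $h_\varphi$ homogeneous for it. Let $Z=\bigoplus_\varphi h_\varphi$ and let $M$ be the $\omega$-model of all sets arithmetical in $Z$. Then $M\models\mathsf{ACA}_0$.

**Step 3.** *We check that $M$ satisfies all the Galvin–Prikry schemas.* Let $\varphi$ be lightface $\Sigma^0_n$. We have $h_\varphi\in M$. For $g\in M$, $h_\varphi\circ g\in M$, and $\varphi$ is absolute. So $M\models\forall g\,\varphi(h_\varphi\circ g)$ or $M\models\forall g\,\neg\varphi(h_\varphi\circ g)$. The instance of $\Delta^0_n$-$\mathsf{RT}$ for $(\varphi,\psi)$ has as conclusion the $\Sigma^0_n$-$\mathsf{RT}$ instance for $\varphi$, so it holds too.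

**Step 4.** *We check that absoluteness fails in $M$ for this $B$.* With dummy quantifiers, $\varphi_B$ is equivalent to a lightface $\Sigma^0_n$ formula and $\psi_B$ to a lightface $\Pi^0_n$ formula, for each $n\ge1$. We have $M\models\forall x(\varphi_B\leftrightarrow\psi_B)$, and $a\in M$ is homogeneous for $B$. So the antecedents of the corresponding instances of $\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{RA}(\Delta^0_n)$ hold in $M$. Take $f=f_Z\in M$. Every $h\in M$ is arithmetical in $Z$, so by (6), in the form for $M$, no $h\in M$ is homogeneous for $B_{f_Z}$ in the sense of $M$. These instances are false in $M$ for every $n\ge1$, and Theorem 1 follows by soundness. $\blacksquare$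

This fits the remarks of Section 4. The number of entries that $B$ reads is governed by $x(0)$, and $f_Z$, being built from homogeneous sets for all lightface arithmetical sets, is not arithmetically definable: otherwise $\mathrm{HS}(B_{f_Z})$ would have an element in $M$.

## 9. $\mathsf{RA}(\Delta^0_1)$ is recursion along parameter-free well-orders

From here to Section 11 we work in $\mathsf{ACA}_0$. We prove Theorem 2(a).

### From $\mathsf{RA}(\Delta^0_1)$ to $\mathsf{ATR}^{\mathrm{lf}}$

**Step 1.** *We obtain recursions whose steps are $\Sigma^0_1$.* Let $\mathrm{WO}(\prec)$, let $\eta_0$ be primitive recursive and let $A$ be given. By Section 6, $B^{\prec,\eta_0}$ is lightface $\Delta^0_1$ and $a\in\mathrm{HS}(B)$. So $\mathsf{RA}(\Delta^0_1)$ with $f=f_A$ gives $h\in\mathrm{HS}(B_{f_A})$, and Lemma 3 gives $Y$ with (3).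

**Step 2.** *We pass from $\Sigma^0_1$ steps to arithmetical steps, by spreading the quantifiers of one step over $k$ consecutive stages.* We state this separately since it is used again in Section 12.

**Lemma 4.** If for all primitive recursive $(D,\prec)$ with $\mathrm{WO}(\prec)$, all primitive recursive $\eta_0$ and all $A$ there is $Y$ with (3), then $\mathsf{ATR}^{\mathrm{lf}}$ holds.

*Proof.* Let $\mathrm{WO}(\prec)$ and let $\theta$ be arithmetical. Write $\theta(n,\beta,Y,A)$ as
$$\exists u_1\neg\exists u_2\neg\cdots\neg\exists u_k\,\theta_0(n,\beta,\vec u,Y,A)$$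
with $\theta_0$ bounded; prenex form and dummy quantifiers allow this. Let $D'=\{\langle\beta,j\rangle:\beta\in D,\,1\le j\le k\}$, with $\langle\gamma,i\rangle\prec'\langle\beta,j\rangle$ iff $\gamma\prec\beta$, or $\gamma=\beta$ and $i<j$. This is primitive recursive. A $\prec'$-descending sequence stays at one first coordinate for at most $k$ terms, so it yields a $\prec$-descending sequence. Hence $\mathrm{WO}(\prec')$. Consider the recursion for $W$ along $\prec'$ in which

* column $\langle\beta,1\rangle$ is $\{\langle n,u_1,\dots,u_{k-1}\rangle:\exists u_k\,\theta_0(n,\beta,\vec u,\hat Y,A)\}$, where $\hat Y=\{\langle n',\gamma\rangle:\langle\langle n'\rangle,\langle\gamma,k\rangle\rangle\in W^{\prec'\langle\beta,1\rangle}\}$;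
* column $\langle\beta,j\rangle$, for $2\le j\le k$, is $\{\langle n,u_1,\dots,u_{k-j}\rangle:\exists u_{k-j+1}\ \langle n,u_1,\dots,u_{k-j+1}\rangle\notin\text{column }\langle\beta,j-1\rangle\}$.

Each step is $\Sigma^0_1$ in $W^{\prec'\langle\beta,j\rangle}$ and $A$. By the normal form theorem for $\Sigma^0_1$ formulas (Simpson II.2.7) it has the form $\exists m\,\eta_0(\cdot,\cdot,m,W^{\prec'\langle\beta,j\rangle}{\restriction}m,A{\restriction}m)$ required in (3). So $W$ exists. Let $Y=\{\langle n,\beta\rangle:\langle\langle n\rangle,\langle\beta,k\rangle\rangle\in W\}$. The columns in $W^{\prec'\langle\beta,1\rangle}$ are those at $\langle\gamma,i\rangle$ with $\gamma\prec\beta$, so $\hat Y=Y^{\prec\beta}$. By induction on $j$, column $\langle\beta,j\rangle$ is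
$$\{\langle n,u_1,\dots,u_{k-j}\rangle:\exists u_{k-j+1}\neg\exists u_{k-j+2}\neg\cdots\neg\exists u_k\,\theta_0(n,\beta,\vec u,Y^{\prec\beta},A)\}.$$
For $j=k$ this gives $\langle n,\beta\rangle\in Y\leftrightarrow\beta\in D\wedge\theta(n,\beta,Y^{\prec\beta},A)$. $\square$

### From $\mathsf{ATR}^{\mathrm{lf}}$ to $\mathsf{RA}(\Delta^0_1)$ and to lightface $\Delta^0_1$-$\mathsf{RT}$

Let $\varphi,\psi$ be lightface, $\Sigma^0_1$ and $\Pi^0_1$, with $\forall x(\varphi\leftrightarrow\psi)$.

**Step 1.** *We turn the $\Delta^0_1$ set into a well-founded tree with colored exits.* By normal forms write $\varphi(x)\leftrightarrow\exists m\,\theta_1(\bar x(m))$ and $\neg\psi(x)\leftrightarrow\exists m\,\theta_0(\bar x(m))$ with bounded $\theta_i$. Let $T$ be the set of strictly increasing finite sequences $s$ with $\neg\exists j\le|s|\,(\theta_1(s{\restriction}j)\vee\theta_0(s{\restriction}j))$. It is a primitive recursive tree. A path $x$ would satisfy $\neg\varphi(x)\wedge\psi(x)$, so $T$ has no path. For example, for $\{x:x(x(0))\text{ even}\}$ we may let $\theta_1,\theta_0$ hold of the sequences of length $s(0)+1$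 whose last entry is even, respectively odd. Then $T$ consists of $\emptyset$ and all increasing $s\neq\emptyset$ with $|s|\le s(0)$.

The Kleene–Brouwer order is: $s<_{KB}t$ iff $s$ properly extends $t$, or $s(j)<t(j)$ at the first $j$ where they differ. For example $\langle0,5\rangle<_{KB}\langle0\rangle<_{KB}\langle1\rangle<_{KB}\emptyset$. It is a primitive recursive linear order on $T$, and since $T$ has no path it is a well-order (Simpson V.1.3). Note that $s^\frown y<_{KB}s$, and that $\emptyset$ is the largest element if $\emptyset\in T$.

For increasing $u\notin T$ let $\mathrm{col}(u)=1$ if $\exists j\le|u|\,\theta_1(u{\restriction}j)$, and $\mathrm{col}(u)=0$ otherwise. Let $x\in[\omega]^\omega$ extend $u$. If $\mathrm{col}(u)=1$ then $\varphi(x)$. If $\mathrm{col}(u)=0$ then $\theta_0(u{\restriction}j)$ for some $j$, so $\neg\psi(x)$, so $\neg\varphi(x)$. Thus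
$$\varphi(x)\leftrightarrow\mathrm{col}(u)=1\quad\text{for }x\in[\omega]^\omega\text{ extending }u\notin T.\tag{7}$$

**Step 2.** *We reduce the goal to a set inside $F=\mathrm{ran}\,f$.* Let $f$ be given. It suffices to find an infinite $Y\subseteq F$ such that all infinite subsets of $Y$ satisfy $\varphi$, or none does; then the $h$ with $f\circ h=Y$ is homogeneous for $B_f$. If $\emptyset\notin T$, (7) with $u=\emptyset$ shows that $Y=F$ works. So let $\emptyset\in T$.

**Step 3.** *By recursion along $<_{KB}$ we give each node of $T$ a color, and an infinite set of extensions with that color.* For $s\in T$ define $(\mathrm{col}(s),X_s)$ as follows.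

* $Q_s=\{q_0<q_1<\cdots\}$, where $q_i$ is the least element of $F\cap\bigcap\{X_t:t\in T,\ t<_{KB}s,\ \mathrm{code}(t)\le i\}$ that is greater than all entries of $s$ and all $q_{i'}$, $i'<i$ (if there is none, the enumeration stops).
* If $\{y\in Q_s:\mathrm{col}(s^\frown y)=1\}$ is infinite, let $X_s$ be this set and $\mathrm{col}(s)=1$. Otherwise let $X_s=\{y\in Q_s:\mathrm{col}(s^\frown y)=0\}$ and $\mathrm{col}(s)=0$.

Let column $s$ contain $0$ iff $\mathrm{col}(s)=1$, and $y+1$ iff $y\in X_s$. Membership of $q$ in $Q_s$ is expressed by a finite sequence $q_0<\dots<q_i=q$, and the colors $\mathrm{col}(s^\frown y)$ are read from earlier columns if $s^\frown y\in T$ and are given primitive recursively otherwise. So this is an arithmetical recursion along $<_{KB}$ with parameter $F$, and it exists by $\mathsf{ATR}^{\mathrm{lf}}$.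

**Step 4.** *We check that the recursion does what it should.* Write $X\subseteq^*X'$ if $X\setminus X'$ is finite. By arithmetical transfinite induction along $<_{KB}$ we show, for $s\in T$: $X_s$ is an infinite subset of $F$; $X_s\subseteq^*X_t$ for all $t\in T$ with $t<_{KB}s$; and $\mathrm{col}(s^\frown y)=\mathrm{col}(s)$ for $y\in X_s$. (This induction is available in $\mathsf{ACA}_0$: a nonempty arithmetical set of counterexamples has a $<_{KB}$-least element.) Assume it below $s$. Any finitely many of the $X_t$, $t<_{KB}s$, are linearly ordered by $\supseteq^*$, so the one with the $<_{KB}$-largest index is, up to finitely many elements, contained in their intersection. Hence all intersections used for $Q_s$ are infinite and $Q_s$ is infinite. Since $q_i\in X_t$ for $i\ge\mathrm{code}(t)$, $Q_s\subseteq^*X_t$ for all $t<_{KB}s$. Each $s^\frown y$ with $y\in Q_s$ is increasing and has color $0$ or $1$, so $X_s\subseteq Q_s$ is infinite. The color claim holds by definition.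

**Step 5.** *We thin out to a homogeneous set.* Since $\emptyset$ is $<_{KB}$-largest in $T$, $Q:=X_\emptyset$ satisfies $Q\subseteq^*X_s$ for all $s\in T$. Choose $y_0<y_1<\cdots$ in $Q$ with $y_i\in X_s$ for each of the finitely many $s\in T$ with entries in $\{y_0,\dots,y_{i-1}\}$. Let $c=\mathrm{col}(\emptyset)$. We claim: if $s$ is an increasing sequence from $\{y_i:i\in\omega\}$, and $s\in T$ or $s$ is nonempty with $s{\restriction}(|s|-1)\in T$, then $\mathrm{col}(s)=c$. This is by induction on $|s|$. It is clear for $s=\emptyset$. If $s=t^\frown y_i$, then $t\in T$ has entries in $\{y_0,\dots,y_{i-1}\}$, so $y_i\in X_t$ and $\mathrm{col}(s)=\mathrm{col}(t)=c$.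

Let $g\subseteq\{y_i:i\in\omega\}$ be infinite. Since $T$ has no path there is a least $j$ with $\bar g(j)\notin T$; as $\emptyset\in T$, $j\ge1$ and $\bar g(j-1)\in T$. So $\mathrm{col}(\bar g(j))=c$, and by (7) $\varphi(g)\leftrightarrow c=1$. Thus $Y=\{y_i:i\in\omega\}$ is as required in Step 2. $\blacksquare$

The hypothesis $\mathrm{HS}(B)\ne\emptyset$ was not used. With $f=\mathrm{id}$ the argument gives lightface $\Delta^0_1$-$\mathsf{RT}$.

## 10. $\mathsf{RA}(\Sigma^0_1)$ is $\mathsf{ATR}_0$

We prove Theorem 2(b). By Simpson, Theorem V.9.7, $\mathsf{ATR}_0$ is equivalent to the open Ramsey theorem with parameters, i.e. to (1) for all $\Sigma^0_1$ formulas with parameters. That theorem implies $\mathsf{RA}(\Sigma^0_1)$, since $\varphi(f\circ x)$ is $\Sigma^0_1$ in $f$. It remains to derive it from $\mathsf{RA}(\Sigma^0_1)$.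

**Step 1.** *We hide the parameter of a $\Sigma^0_1$ formula in the strings.* Let $\varphi(x,A)$ be $\Sigma^0_1$ with all parameters coded in one set $A$. Write $\varphi(x,A)\leftrightarrow\exists m\ge1\,\theta(\bar x(m),A{\restriction}m)$ with $\theta$ bounded and parameter-free. Define the lightface $\Sigma^0_1$ formula
$$\varphi^*(x):\ \exists m\ge1\,\bigl[\sigma^x_0,\dots,\sigma^x_m\text{ pairwise comparable}\wedge\theta\bigl(\langle|\sigma^x_0|,\dots,|\sigma^x_{m-1}|\rangle,\sigma^x_m{\restriction}m\bigr)\bigr],$$
where $|\sigma^x_m|\ge m$ by (F1).

**Step 2.** *We apply absoluteness.* By (F3), $\neg\varphi^*(a\circ g)$ for all $g$, since $m\ge1$ asks for $\sigma_0,\sigma_1$ to be comparable. So the antecedent of the instance for $\varphi^*$ holds. For $x=f_A\circ g$ we have $|\sigma^x_i|=g(i)$ and $\sigma^x_m{\restriction}m=A{\restriction}m$ by (F2), so $\varphi^*(f_A\circ g)\leftrightarrow\varphi(g,A)$. Hence $\mathsf{RA}(\Sigma^0_1)$ with $f=f_A$ yields $h$ such that $\varphi(h\circ g,A)$ holds for all $g$, or for no $g$. $\blacksquare$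

## 11. $\mathsf{RA}(\Delta^0_n)$ and $\mathsf{RA}(\Sigma^0_n)$ are $\Pi^1_1$-$\mathsf{CA}_0$ for $n\ge2$

We prove Theorem 2(c). $\Pi^1_1$-$\mathsf{CA}_0$ proves $\Sigma^0_n$-$\mathsf{RT}$ with parameters for each $n$ (Simpson, §VI.6; see also Tanaka, *Ann. Pure Appl. Logic* 42 (1989)). Hence it proves $\mathsf{RA}(\Sigma^0_n)$ and $\mathsf{RA}(\Delta^0_n)$. For the converse, assume $\mathsf{RA}(\Delta^0_n)$ or $\mathsf{RA}(\Sigma^0_n)$ for some $n\ge2$. For a set $A$ let
$$T_i^A=\{\tau\in\omega^{<\omega}:\langle i,\tau'\rangle\in A\text{ for all }\tau'\subseteq\tau\}.$$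
It suffices to show that $\{i:T_i^A\text{ has a path}\}$ exists for every $A$ (Simpson VI.1.1). The plan is to make a homogeneous set $h$ grow so fast that any tree with a path has a path bounded by a tail of $h$.

**Step 1.** *We define a condition under which adding an entry to a bound does not matter.* For $q\in\omega^\omega$ let
$$P(i,q,A):\ \forall l\,\exists\tau\in T_i^A\,\bigl(|\tau|=l\wedge\forall j<l\ \tau(j)\le q(j)\bigr).$$
The quantifier over $\tau$ is bounded in terms of $\bar q(l)$, so this is $\Pi^0_1$. It is monotone: if $q\le q'$ pointwise, then $P(i,q,A)$ implies $P(i,q',A)$. By bounded König's lemma $P(i,q,A)$ implies that $T_i^A$ has a path. With $g^{(s)}(j)=g(s+j)$ let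
$$C(g,A):\ \forall i<g(0)\,\bigl[P(i,g^{(2)},A)\to P(i,g^{(1)},A)\bigr].$$
For example, let $T_0^A$ consist of the sequences $\emptyset,\langle5\rangle,\langle5,0\rangle,\langle5,0,0\rangle,\dots$ and let the other $T_i^A$ be empty. Then $P(0,q,A)$ iff $q(0)\ge5$. For increasing $g$ with $g(0)\ge1$, $C(g,A)$ says: $g(2)\ge5\to g(1)\ge5$. It fails for $g=(1,2,5,6,\dots)$ and holds for every infinite subset of $\{5,6,7,\dots\}$.

**Step 2.** *We make a lightface $\Delta^0_2$ set out of $C$.* For $x\in[\omega]^\omega$ let $l_x(i)=|\sigma^x_i|$ and $A_x=\{m:|\sigma^x_{m+1}|>m\wedge\sigma^x_{m+1}(m)=1\}$; both are $\Delta^0_1$ in $x$. Let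
$$B=\{x:\text{all }\sigma^x_i\text{ are pairwise comparable and }C(l_x,A_x)\}.$$
The first condition is $\Pi^0_1$. The second has the form $\forall i<b\,[\exists m\,\rho(i,m)\vee\forall k\,\pi(i,k)]$ with $\rho,\pi$ $\Delta^0_1$ in $x$. It is $\Pi^0_2$ as it stands, and it is equivalent to the $\Sigma^0_2$ statement $\exists M\,\forall k\,\forall i<b\,[\exists m<M\,\rho(i,m)\vee\pi(i,k)]$: given the former, take $M$ above the least witnesses $m$ for those finitely many $i$ that have one (arithmetical induction allows this). So, provably in $\mathsf{ACA}_0$, $B$ has parameter-free $\Sigma^0_2$ and $\Pi^0_2$ definitions that are equivalent for all $x$. With dummy quantifiers, $B$ yields an instance of the assumed schema.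

By (F3), $a\in\mathrm{HS}(B)$. For $x=f_A\circ g$, (F2) gives $l_x=g$, and since $g(m+1)\ge m+1>m$ it gives $A_x=A$. So $f_A\circ g\in B\leftrightarrow C(g,A)$. The assumed schema with $f=f_A$ gives $h$ such that $C(h\circ g,A)$ holds for all $g$, or fails for all $g$.

**Step 3.** *We exclude that it fails for all $g$.* Suppose it does. For $s\ge1$ apply this to the sequence $h(0),h(s),h(s+1),\dots$: some $i<h(0)$ has $P(i,h^{(s+1)},A)\wedge\neg P(i,h^{(s)},A)$. Since $h^{(s)}\le h^{(s+1)}$ pointwise, monotonicity shows that $P(i,h^{(s)},A)$, once true, stays true as $s$ grows. So each $i$ works for at most one $s$. Then $s=1,\dots,h(0)+1$ need $h(0)+1$ different numbers $i<h(0)$, a contradiction.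

**Step 4.** *We show that $h$ bounds paths: for $i<h(m)$, $T_i^A$ has a path iff $P(i,h^{(m+1)},A)$.* By Step 3, $C(h\circ g,A)$ holds for all $g$. "If" was noted in Step 1. For "only if" let $p$ be a path of $T^A_i$ and fix $k$. Choose $r_0<r_1<\cdots$ in $\mathrm{ran}\,h$ above $h(m+k)$ with $r_j\ge p(j)$, and let $r=(r_0,r_1,\dots)$. The initial segments of $p$ show $P(i,r,A)$. For $j=k,k-1,\dots,1$, apply $C$ to the sequence
$$(h(m),h(m+j),h(m+j+1),\dots,h(m+k),r_0,r_1,\dots),$$
an infinite subset of $\mathrm{ran}\,h$ whose first entry $h(m)$ is greater than $i$. It shows that $P(i,\cdot,A)$ for $(h(m+j+1),\dots,h(m+k),r)$ implies $P(i,\cdot,A)$ for $(h(m+j),\dots,h(m+k),r)$; for $j=k$ the first of these is $r$ itself. By arithmetical induction $P(i,(h(m+1),\dots,h(m+k),r),A)$ holds. So there is $\tau\in T_i^A$ of length $k$ with entries bounded by $h(m+1),\dots,h(m+k)$. As $k$ was arbitrary, $P(i,h^{(m+1)},A)$ holds.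

**Step 5.** *We read off the set.* $T_i^A$ has a path iff $P(i,h^{(m+1)},A)$ for the least $m$ with $h(m)>i$. This is arithmetical in $h\oplus A$, so $\{i:T_i^A\text{ has a path}\}$ exists. $\blacksquare$

*The final sentence of Theorem 2.* For $\Gamma=\Delta^0_1$, $\mathsf{RA}(\Gamma)\to\Gamma$-$\mathsf{RT}$ was noted at the end of Section 9. For the other $\Gamma$, $\mathsf{RA}(\Gamma)$ yields $\mathsf{ATR}_0$ or $\Pi^1_1$-$\mathsf{CA}_0$, hence $\Gamma$-$\mathsf{RT}$ even with parameters. The reverse implications fail by Theorem 1.

## 12. Two $\omega$-models that separate the three classes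

We prove Theorem 3. Let $Z$ compute Kleene's $\mathcal O$ and all the $h_\varphi$ of Section 8. As in Section 8, Step 3, every $\omega$-model of $\mathsf{ACA}_0$ that contains $Z$ satisfies lightface $\Sigma^0_k$-$\mathsf{RT}$ for all $k$. We recall that $\mathcal O$ is $\Pi^1_1$-complete, so every $\Pi^1_1$ and every $\Sigma^1_1$ set of numbers is recursive in $\mathcal O$.

### A model of $\mathsf{RA}(\Delta^0_1)$ but not $\mathsf{RA}(\Sigma^0_1)$

**Step 1.** *We close $Z$ under recursions along true primitive recursive well-orders, and nothing else.* Let $L_e=(D_e,\prec_e)$ list the primitive recursive pairs of a domain and a relation, and let $\eta_0^d$ list the primitive recursive matrices. The set $O^*=\{e:L_e\text{ is a well-order}\}$ is $\Pi^1_1$, so $O^*\le_TZ$. For $e\in O^*$ let $Y^{e,d}(W)$ be the unique $Y$ with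
$$\langle n,\beta\rangle\in Y\leftrightarrow\beta\in D_e\wedge\exists m\,\eta_0^d\bigl(n,\beta,m,Y^{\prec_e\beta}{\restriction}m,W{\restriction}m\bigr)\quad\text{for all }n,\beta.$$
Let $W_0=Z$, $W_{k+1}=\{\langle e,d,y\rangle:e\in O^*,\,y\in Y^{e,d}(W_k)\}$, and $M_2=\{X:\exists k\ X\le_TW_k\}$. With the one-point order and the jump matrix, some $Y^{e,d}(W_k)$ computes $W_k'$, so $W_k'\le_TW_{k+1}$. Hence the $W_k$ increase in Turing degree, $M_2$ is closed under $\oplus$, $\le_T$ and jump, and $M_2\models\mathsf{ACA}_0$.

**Step 2.** *We check $M_2\models\mathsf{ATR}^{\mathrm{lf}}$.* Suppose $M_2\models\mathrm{WO}(L_e)$. Then $e\in O^*$: otherwise $L_e$, a linear order, has a descending sequence, and by Kleene's basis theorem it has one recursive in $\mathcal O$. (The set of finite sequences that extend to an infinite descending sequence is $\Sigma^1_1$, hence recursive in $\mathcal O$, and it computes the leftmost such sequence.) That one is in $M_2$, a contradiction. Let $X\in M_2$, say $X\le_TW_k$. A $\Sigma^0_1$ step with parameter $X$ is a $\Sigma^0_1$ step with parameter $W_k$, so by normal form it is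 given by some $\eta_0^d$. The corresponding solution of (3) is $Y^{e,d}(W_k)\le_TW_{k+1}$, which is in $M_2$. So the hypothesis of Lemma 4 holds in $M_2$, and $M_2\models\mathsf{ATR}^{\mathrm{lf}}$. By Theorem 2(a), $M_2\models\mathsf{RA}(\Delta^0_1)$.

**Step 3.** *We check $M_2\not\models\mathsf{ATR}_0$, because $\mathsf{ATR}_0$ would put $\bigoplus_kW_k$ into $M_2$.* The set $\bigoplus_kW_k$ is the unique $V=\bigoplus_kV_k$ such that $V_0=Z$ and, for every $k$, all elements of $V_{k+1}$ are triples $\langle e,d,y\rangle$ with $e\in O^*$, and for all $e\in O^*$ and all $d$ the section $\{y:\langle e,d,y\rangle\in V_{k+1}\}$ satisfies the equation defining $Y^{e,d}(V_k)$. This predicate is arithmetical in $Z$, as $O^*\le_TZ$. A unique solution $V$ is $\Delta^1_1$ in $Z$ ($n\in V$ iff some solution, iff every solution, contains $n$), so $\bigoplus_kW_k$ is hyperarithmetical in $Z$.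

Suppose $M_2\models\mathsf{ATR}_0$. Let $\prec$ be a true $Z$-recursive well-order. Then $\prec$ is in $M_2$ and $M_2\models\mathrm{WO}(\prec)$, so the jump hierarchy over $Z$ along $\prec$ exists in $M_2$; the solution of this recursion is unique, so it is the true one. Every set hyperarithmetical in $Z$ is recursive in such a hierarchy, so all of them are in $M_2$. In particular $\bigoplus_kW_k\le_TW_j$ for some $j$. Then $W_j'\le_TW_{j+1}\le_TW_j$, a contradiction. By Theorem 2(b), $M_2\not\models\mathsf{RA}(\Sigma^0_1)$.

### A model of $\mathsf{ATR}_0+\Pi^1_\infty$-$\mathsf{TI}$ but not $\mathsf{RA}(\Delta^0_2)$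

Recall that $\omega_1^X$ is the least ordinal that is not the type of an $X$-recursive well-order; so $X\le_TX'$ implies $\omega_1^X\le\omega_1^{X'}$ for any sets $X,X'$. An $\omega$-model $M$ is a $\beta$-model if every true $\Sigma^1_1$ sentence with parameters in $M$ is true in $M$ (the converse holds in every $\omega$-model). For example, the collection of all subsets of $\omega$ is a $\beta$-model.

**Step 1.** *We build a $\beta$-model in which $\omega_1$ does not grow.* The Gandy basis theorem, relativized, says: every nonempty $\Sigma^1_1(X)$ class has a member $Y$ with $\omega_1^{X\oplus Y}=\omega_1^X$ (see Sacks, *Higher Recursion Theory*). Let $Z_0=Z$ and $Z_{i+1}=Z_i\oplus Y_i$. With bookkeeping, at stage $i$ we are handed a $\Pi^0_1(Z_{i'})$ subclass of $\omega^\omega$ with $i'\le i$; it is also a $\Pi^0_1(Z_i)$ class. If it is nonempty, let $Y_i$ be (a set coding) a member with $\omega_1^{Z_i\oplus Y_i}=\omega_1^{Z_i}$; otherwise let $Y_i=\emptyset$. Then $\omega_1^{Z_i}=\omega_1^Z$ for all $i$, and every nonempty $\Pi^0_1(Z_i)$ subclass of $\omega^\omega$ has a member recursive in some $Z_j$.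 Let $M_3=\{X:\exists i\ X\le_TZ_i\}$.

$M_3$ is a $\beta$-model. Let $\exists Y\theta(Y,X)$ be true, with $\theta$ arithmetical and $X\in M_3$. The functions that code some $Y$ together with Skolem functions witnessing $\theta(Y,X)$ form a nonempty $\Pi^0_1(X)$ class, which is $\Pi^0_1(Z_i)$ for some $i$. So it has a member in $M_3$, the $Y$ coded there is in $M_3$, and $\theta(Y,X)$ is absolute. Moreover $M_3$ is closed under $\oplus$ and $\le_T$, and an instance $\exists Y\forall n(n\in Y\leftrightarrow\theta(n,X))$ of arithmetical comprehension is a true $\Sigma^1_1$ sentence. So $M_3\models\mathsf{ACA}_0$.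

**Step 2.** *We check the positive part.* If $M_3\models\mathrm{WO}(\prec)$, then $\prec$ is really a well-order, since the existence of a descending sequence is a $\Sigma^1_1$ statement with parameter $\prec$. So transfinite induction along $\prec$ holds in $M_3$ for all formulas. Any arithmetical transfinite recursion along $\prec$ has a solution in reality; its existence is a true $\Sigma^1_1$ statement with parameters in $M_3$, hence true in $M_3$. So $M_3\models\mathsf{ATR}_0+\Pi^1_\infty$-$\mathsf{TI}$, and by Theorem 2(b) $M_3\models\mathsf{RA}(\Sigma^0_1)$.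

(This argument shows that every $\beta$-model of $\mathsf{ACA}_0$ satisfies $\mathsf{ATR}_0$. The model $M$ of Theorem 1 does not satisfy $\mathsf{RA}(\Sigma^0_1)$, so it is not a $\beta$-model.)

**Step 3.** *We check the negative part, by counting ordinals.* Suppose $M_3\models\Pi^1_1$-$\mathsf{CA}_0$. Let $\mathcal W$ be the set of $e$ such that $e$ is an index of a $Z$-recursive well-order. It is defined by a $\Pi^1_1$ formula with parameter $Z$, which is absolute for the $\beta$-model $M_3$. So $\mathcal W\in M_3$, i.e. $\mathcal W\le_TZ_i$ for some $i$, and $Z\le_TZ_i$. The sum, over $e\in\mathcal W$ in increasing order, of the $Z$-recursive well-orders with index $e$ is a well-order recursive in $\mathcal W\oplus Z$. Its type is at least every $Z$-recursive ordinal, so at least $\omega_1^Z$. Hence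
$$\omega_1^{Z_i}\ge\omega_1^{\mathcal W\oplus Z}>\omega_1^Z,$$
a contradiction. So $M_3\not\models\Pi^1_1$-$\mathsf{CA}_0$, and by Theorem 2(c) $\mathsf{RA}(\Delta^0_n)$ and $\mathsf{RA}(\Sigma^0_n)$ fail in $M_3$ for all $n\ge2$; in particular $\mathsf{RA}(\Delta^0_2)$ fails. Since $Z\in M_2$ and $Z\in M_3$, both models satisfy lightface $\Sigma^0_k$-$\mathsf{RT}$ for all $k$, and Theorem 3 is proved. $\blacksquare$
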